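# Counting reversible Hadamard difference sets in $C_{2^n}\times C_{2^n}$

## An even split, tested on the group of order 4

Inside the group $G_n=C_{2^n}\times C_{2^n}$ we count certain subsets called reversible Hadamard difference sets, and we count separately those that omit the identity and those that contain it. Translating such a set by an element of order $2$ gives another such set, as we check below, and it moves elements into and out of the identity position. Also, reversible sets look like the result of free binary choices. So a natural first guess has two parts: the total is a power of $2$, and it splits evenly between the two types. Let us make the definitions precise and test this.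

We write $G_n=(\mathbb Z/2^n)^2$ additively, so the identity is $0$. Its order is $4^n=4m^2$ with $m=2^{n-1}$ (for $n\ge 1$).

**Definition.** A *Hadamard difference set* (HDS) in a group $G$ of order $4m^2$ is a subset $D\subseteq G$ with $|D|=2m^2-m$ such that every nonidentity $g\in G$ can be written as a difference $d_1-d_2$ with $d_1,d_2\in D$ in exactly $\lambda=m^2-m$ ways. It is *reversible* if $D=-D$. A reversible HDS in $G_n$ is of *type A* if $0\notin D$ and of *type B* if $0\in D$.

If $2s=0$ and $D$ is a reversible HDS, then $D+s$ has the same differences as $D$, and $-(D+s)=-D-s=D+s$. So $D+s$ is again a reversible HDS.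

**The case $n=1$.** Here $m=1$, so $|D|=1$ and $\lambda=0$. Every one-element subset of $C_2\times C_2$ qualifies, and it is reversible because $-a=a$. There are $4=2^2$ sets, a power of $2$ as guessed. But $3$ of them have type A and $1$ has type B, so the even split fails. The reason is visible: for $t$ of order $2$ we have $0\in D+t$ exactly when $t\in D$, so translation by $t$ changes the type only when exactly one of $0,t$ lies in $D$, and no single $t$ does this for all four sets.

In the group of order $16$ we will find by hand a total of $32=2^5$, split as $20$ and $12$. The pairs $(3,1)$ and $(20,12)$ are both of the form $2^{2^n-2}(2^n\pm1)$. This is what Martin E. Malandro and Ken W. Smith conjecture in "Partial Difference Sets in $C_{2^n} \times C_{2^n}$", arXiv:1811.11223 (2018): for $n\ge2$, there are $2^{2^n-2}(2^n+1)$ reversible HDSs of type A in $G_n$ and $2^{2^n-2}(2^n-1)$ of type B, hence $2^{2^n+n-1}$ in total. These notes prove the conjecture for every $n\ge 2$. The proof will also show what is right in the guess: the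 split is exactly even among the sets that contain exactly two of the four elements $x$ with $2x=0$.

## Sign functions with a sign-valued transform

We turn the combinatorial condition into a statement about one linear operator. Recall that the characters of a finite abelian group $G$ are the homomorphisms $\chi:G\to\mathbb C^*$. The sum $\sum_{x\in G}\chi(x)$ is $|G|$ if $\chi$ is trivial and $0$ otherwise, and a function is determined by its Fourier transform. We write $[P]$ for $1$ if $P$ holds and $0$ if not.

For $n\ge0$ let $\zeta_n=e^{2\pi i/2^n}$ and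
$$\omega(x,y)=x_1y_2-x_2y_1\in\mathbb Z/2^n .$$
This form is bilinear and alternating: $\omega(x,x)=0$ and $\omega(y,x)=-\omega(x,y)$. Every character of $G_n$ is $x\mapsto\zeta_n^{ax_1+bx_2}$ for a unique $(a,b)$, hence is $x\mapsto\zeta_n^{\omega(x,y)}$ for a unique $y$, namely $y=(-b,a)$. For a subgroup $H$ put $H^\perp=\{x:\omega(x,h)=0\text{ for all }h\in H\}$. The elements of $H^\perp$ correspond to the characters trivial on $H$, that is, to the characters of $G_n/H$. So $|H^\perp|=4^n/|H|$. Since $H\subseteq H^{\perp\perp}$ and the orders agree, $H^{\perp\perp}=H$. For example, $\langle(1,0)\rangle^\perp=\{x:x_2=0\}=\langle(1,0)\rangle$.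

For $\varphi:G_n\to\mathbb C$ define
$$(T_n\varphi)(y)=2^{-n}\sum_{x\in G_n}\varphi(x)\,\zeta_n^{\omega(x,y)} .$$
This is the Fourier transform, normalized and indexed by $G_n$ itself. Two facts will be used all the time:
$$T_n^2=\mathrm{id},\qquad T_n1_H=2^{-n}|H|\,1_{H^\perp}\ \text{ for every subgroup }H. \tag{1}$$
For the first, $\omega(x,y)+\omega(y,z)=\omega(x-z,y)$, so $(T_n^2\varphi)(z)=4^{-n}\sum_x\varphi(x)\sum_y\zeta_n^{\omega(x-z,y)}=\varphi(z)$. For the second, $\sum_{x\in H}\zeta_n^{\omega(x,y)}$ is $|H|$ if $y\in H^\perp$ and $0$ otherwise.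

**Definition.** $\mathcal F_n$ is the set of $f:G_n\to\{\pm1\}$ such that $\varepsilon:=T_nf$ takes only the values $\pm1$. Throughout, $\varepsilon$ denotes $T_nf$. Put
$$\mathcal A_n=\{f\in\mathcal F_n:f(0)=1,\ \varepsilon(0)=1\},\qquad \mathcal B_n=\{f\in\mathcal F_n:f(0)=-1,\ \varepsilon(0)=1\}.$$

**Proposition 1 (dictionary).** For $n\ge1$, $D\mapsto f=1-2\cdot1_D$ is a bijection from the reversible HDSs of type A (resp. type B) in $G_n$ onto $\mathcal A_n$ (resp. $\mathcal B_n$).

*Proof.* Here $2m=2^n$. Write $\chi(D)=\sum_{d\in D}\chi(d)$ and $\hat f(\chi)=\sum_xf(x)\chi(x)$, so that $\varepsilon(y)=2^{-n}\hat f(\chi)$ for the character $\chi=\zeta_n^{\omega(\cdot,y)}$.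

Let $D$ be a reversible HDS. For $\chi\ne1$, expanding by differences gives
$$|\chi(D)|^2=|D|+\lambda\sum_{g\ne0}\chi(g)=|D|-\lambda=m^2 .$$
Hence $\hat f(\chi)=-2\chi(D)$ has modulus $2m=2^n$. Also $\hat f(1)=4m^2-2|D|=2m=2^n$. So $|\varepsilon|=1$ everywhere and $\varepsilon(0)=1$. Since $D=-D$, $f$ is even, so $\hat f$ is real and $\varepsilon=\pm1$.

Conversely, let $f=1-2\cdot1_D\in\mathcal F_n$ with $\varepsilon(0)=1$. Complex conjugation shows that $T_n$ of $x\mapsto f(-x)$ is $\overline{T_nf}=T_nf$. As $T_n$ is injective, $f$ is even and $D=-D$. From $\hat f(1)=2m$ we get $|D|=(4m^2-2m)/2=2m^2-m$. For $\chi\ne1$, $|\chi(D)|=\frac12\cdot2^n=m$. Let $\Delta(g)$ be the number of pairs $(d_1,d_2)\in D^2$ with $d_1-d_2=g$. Its transform is $|\chi(D)|^2$, which is $m^2$ for $\chi\neq1$ and $|D|^2=m^2(2m-1)^2=4m^2(m^2-m)+m^2$ for $\chi=1$. The function $\lambda+m^2[g=0]$ with $\lambda=m^2-m$ has the same transform, so it equals $\Delta$, and $D$ is an HDS.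

Finally $f(0)=1$ if and only if $0\notin D$. $\square$

**Theorem 1.** For all $n\ge0$,
$$|\mathcal A_n|=2^{2^n-2}(2^n+1),\qquad|\mathcal B_n|=2^{2^n-2}(2^n-1).$$
In particular, for every $n\ge2$ the group $G_n$ contains exactly $2^{2^n-2}(2^n+1)$ reversible HDSs of type A and $2^{2^n-2}(2^n-1)$ of type B, in total $2^{2^n-2}\cdot2^{n+1}=2^{2^n+n-1}$.

**The cases $n=0$ and $n=1$.** For $n=0$ the group is trivial and $T_0=\mathrm{id}$, so $\varepsilon=f$. Thus $|\mathcal A_0|=1$ and $|\mathcal B_0|=0$. For $n=1$, $\varepsilon(0)=\frac12\sum f=1$ forces exactly one value $-1$, say at $a$. Then $2\varepsilon(y)=4[y=0]-2(-1)^{\omega(a,y)}=\pm2$ for every $y$, so all four choices of $a$ qualify: $|\mathcal A_1|=3$ and $|\mathcal B_1|=1$. Both agree with Theorem 1. The proof goes from $n-2$ to $n$, so these are its two base cases.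

## Order 16 by hand

Let $n=2$. We count $f:G_2\to\{\pm1\}$ with sign-valued $\varepsilon$ and $\varepsilon(0)=1$. Such an $f$ is even, as we have just seen.

Let $K=\{0,t_1,t_2,t_3\}$ be the elements killed by $2$. For each $i$ the four solutions of $2z=t_i$ form a coset of $K$. They are $\pm z_i$ and $\pm w_i$, where $-z_i=z_i+t_i$, $w_i=z_i+t$ for some $t\in K\setminus\{0,t_i\}$, and $-w_i=w_i+t_i$. So an even $f$ is given by its four values on $K$ and the signs $a_i=f(\pm z_i)$, $b_i=f(\pm w_i)$ for $i=1,2,3$. Put
$$S=\sum_{x\in K}f(x),\quad P_i=f(0)+f(t_i)-f(t_j)-f(t_k),\quad s_i=a_i+b_i,\quad d_i=a_i-b_i,$$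
with $\{i,j,k\}=\{1,2,3\}$.

*The transform on $K$.* Let $y=2y'$. Points $x\in K$ have $\omega(x,2y')=\omega(2x,y')=0$. Points $x$ with $2x=t_i$ get the factor $\zeta_2^{2\omega(z_i,y')}=(-1)^{\omega(z_i,y')}$. For $y\ne0$ this is $+1$ exactly when $z_i\equiv y'$ modulo $2$, that is, when $y=t_i$, because two nonzero vectors of $(\mathbb Z/2)^2$ have $\omega=0$ only if they are equal. Hence
$$4\varepsilon(0)=S+2(s_1+s_2+s_3),\qquad 4\varepsilon(t_i)=S+2(s_i-s_j-s_k).$$

*The transform at $z_i$.* The subgroup $\langle z_i\rangle$ has order $4$, lies in $\langle z_i\rangle^\perp$, and $|\langle z_i\rangle^\perp|=4$, so it equals $\langle z_i\rangle^\perp$. For $x\in K$ we have $2\omega(x,z_i)=0$. So the factor is $1$ for $x\in\{0,t_i\}$ and $-1$ for the other two, and $K$ contributes $P_i$. The points $\pm z_i$ have factor $1$. The points $\pm w_i$ have factor $\zeta_2^{\pm\omega(t,z_i)}=-1$. If $2x=t_j$ with $j\ne i$, then $\omega(x,z_i)$ is odd, and $x$, $-x$ contribute $f(x)(\zeta_2^{\omega(x,z_i)}+\zeta_2^{-\omega(x,z_i)})=0$. The same computation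 applies to $w_i$, with $a_i$ and $b_i$ exchanged. So
$$4\varepsilon(\pm z_i)=P_i+2d_i,\qquad 4\varepsilon(\pm w_i)=P_i-2d_i .$$

Both must be $\pm4$ and $d_i\in\{0,\pm2\}$. So for each $i$, either $P_i=\pm4$ and $d_i=0$, or $P_i=0$ and $d_i=\pm2$ (and then $s_i=0$). If $f|_K$ takes one value three times, then $P_i=\pm2$, which is impossible. Two possibilities remain.

* *$f$ is constant on $K$.* Then all $P_i=0$, so all $s_i=0$, and $\varepsilon(0)=S/4=1$ forces $f|_K=1$. The three signs $a_i=-b_i$ are free, and all conditions hold. This gives $8$ functions, all of type A.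
* *$f$ takes each sign twice on $K$.* Then $S=0$, exactly one $P_i$ is $\pm4$, and the other two vanish. Thus $d_i=0$, $s_j=s_k=0$, and $\varepsilon(0)=s_i/2=1$ forces $a_i=b_i=1$. Then $\varepsilon(t_i)=1$ and $\varepsilon(t_j)=\varepsilon(t_k)=-1$, so all conditions hold. There are $3$ choices of $i$ and $4$ choices of $(a_j,a_k)$. If $P_i=4$ then $f(0)=1$, type A. If $P_i=-4$, type B. This gives $12$ functions of each type.

So $|\mathcal A_2|=8+12=20$ and $|\mathcal B_2|=0+12=12$, as announced. All features of the general proof are here. The functions split according to their behavior on $K$. Away from one special coset, the sign flips inside each coset $z+K$ with $z$ of order $4$. In the second family there is one distinguished involution $t_i$, and $f=1$ on the coset of its halves.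

## Sums over cyclic subgroups, read in binary

From now on $n\ge1$, $G=G_n$, $T=T_n$, $\zeta=\zeta_n$, and $K=\{t\in G:2t=0\}=2^{n-1}G$, a group of order $4$. An involution is an element of order $2$. This section extracts, for general $f\in\mathcal F_n$, the analogues of the equations for $\varepsilon(z_i)$ above.

**Preliminaries.** We have $K^\perp=2G$, because $\omega(2x,t)=\omega(x,2t)=0$ for $t\in K$ and both sides have order $4^{n-1}$. An element with an odd coordinate has order $2^n$, and an element of $2G$ has order at most $2^{n-1}$, so $G\setminus2G$ consists exactly of the elements of order $2^n$. Taking out the largest common power of $2$ from the coordinates, every $y\ne0$ is $2^iz$ with $z\notin2G$ and $0\le i\le n-1$, and then $y$ has order $2^{n-i}$. For $y\ne0$ let $t_y$ be the unique involution of $\langle y\rangle$. If $y=2^iz$ as above then $t_y=t_z$. Consequently, for an involution $t$, $t\in\langle z\rangle$ if and only if $t\in\langle y\rangle$.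

**Step 1: odd invariance.** This step makes $f$ constant on the generators of each cyclic subgroup. If $f\in\mathcal F_n$, then
$$f(ux)=f(x),\qquad\varepsilon(ux)=\varepsilon(x)\qquad\text{for all odd }u. \tag{2}$$
Since $T^2=\mathrm{id}$, $f(x)=2^{-n}\sum_y\varepsilon(y)\zeta^{\omega(y,x)}$, where $f(x)$ and all $\varepsilon(y)$ are rational. Apply the field automorphism $\zeta\mapsto\zeta^u$ of $\mathbb Q(\zeta)$. The left side is fixed and the right side becomes $2^{-n}\sum_y\varepsilon(y)\zeta^{\omega(y,ux)}=f(ux)$. The roles of $f$ and $\varepsilon$ may be exchanged. For $n=2$ this is evenness, because the odd residues modulo $4$ are $\pm1$.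

**Step 2: the four values on a coset of $K$.** This step leaves at most two independent values per coset. Let $y$ have order $2^j\ge4$ and $s\in K$. Then $2^{j-1}y=t_y$ and $2^{j-1}s=0$, so
$$y+s+t_y=(1+2^{j-1})(y+s),\qquad 1+2^{j-1}\text{ odd.} \tag{3}$$
So every odd-invariant function satisfies $f(y+s+t_y)=f(y+s)$. For any $t\in K\setminus\langle y\rangle$, its four values on $y+K$ are $f(y),f(y),f(y+t),f(y+t)$. The same holds for odd-invariant functions defined only on $G\setminus2G$, provided that $n\ge2$ and $y\notin2G$.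

**Step 3: sums over a cyclic subgroup of order $2^n$.** This step relates the values of $f$ and $\varepsilon$ along a chain $z,2z,4z,\dots$. Let $f\in\mathcal F_n$, $z\notin2G$ and $C=\langle z\rangle$. Then $C\subseteq C^\perp$ because $\omega$ is alternating, and $|C^\perp|=4^n/2^n=2^n$, so $C^\perp=C$. For $t\in K$, inserting $f=T\varepsilon$ and summing over $C$,
$$\sum_{x\in C}f(x+t)=2^{-n}\sum_y\varepsilon(y)\zeta^{\omega(y,t)}\sum_{x\in C}\zeta^{\omega(y,x)}=\sum_{y\in C}\varepsilon(y)\zeta^{\omega(y,t)} .$$
The set $C\setminus\{0\}$ contains, for each $i$ with $0\le i\le n-1$, exactly $2^{n-1-i}$ elements of the form $2^iuz$ with $u$ odd (the elements of order $2^{n-i}$). By (2), $\varepsilon(2^iuz)=\varepsilon(2^iz)$, and since $ut=t$ we get $f(2^iuz+t)=f(u(2^iz+t))=f(2^iz+t)$. If $t\in K\setminus C$, then $2\omega(z,t)=0$ but $\omega(z,t)\ne0$ (otherwise $t\in C^\perp=C$), so $\omega(z,t)=2^{n-1}$ and $\zeta^{\omega(2^iuz,t)}$ is $-1$ for $i=0$ and $1$ for $i\ge1$. Taking $t=0$, then $t\in K\setminus\langle z\rangle$, and then the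 difference, we obtain
$$\sum_{i=0}^{n-1}2^{n-1-i}f(2^iz)+f(0)=\sum_{i=0}^{n-1}2^{n-1-i}\varepsilon(2^iz)+\varepsilon(0), \tag{4}$$
$$\sum_{i=0}^{n-1}2^{n-1-i}f(2^iz+t)+f(t)=-2^{n-1}\varepsilon(z)+\sum_{i=1}^{n-1}2^{n-1-i}\varepsilon(2^iz)+\varepsilon(0)\quad(t\in K\setminus\langle z\rangle), \tag{5}$$
$$\sum_{i=0}^{n-1}2^{n-1-i}\bigl(f(2^iz)-f(2^iz+t)\bigr)+f(0)-f(t)=2^n\varepsilon(z)\quad(t\in K\setminus\langle z\rangle). \tag{6}$$

The weights are powers of $2$, and this is the point to exploit. For signs $c_0,\dots,c_{n-1}$,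
$$\sum_{i=0}^{n-1}2^{n-1-i}c_i=2B-(2^n-1), \tag{7}$$
where $B\in[0,2^n-1]$ is the integer with binary digits $(1+c_i)/2$, digit $i$ having weight $2^{n-1-i}$. So the sum determines all the $c_i$. Digit $0$ is the top digit and digit $n-1$ is the lowest.

**Step 4: $f$ is its own transform when $f(0)=\varepsilon(0)$.** This step removes $\varepsilon$ from the problem for type A. If $f\in\mathcal F_n$ and $f(0)=\varepsilon(0)$, then the sums in (4) agree, so by (7) $f(2^iz)=\varepsilon(2^iz)$ for all $z\notin2G$ and all $i$. Every nonzero element has this form, so $f=\varepsilon$. For $n=0$ this is trivial. Hence, for all $n\ge0$,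
$$\mathcal A_n=\{f:G_n\to\{\pm1\}:\ T_nf=f,\ f(0)=1\}. \tag{8}$$

**Step 5: an involution on which $f$ agrees with $f(0)$.** This step shows that such an involution controls whole chains. Let $f\in\mathcal F_n$, $z\notin2G$, $t\in K\setminus\langle z\rangle$ and $f(t)=f(0)$. Then
$$f(2^iz+t)=f(2^iz)\ \ (1\le i\le n-1),\qquad f(z+t)=-f(z). \tag{9}$$
Let $B$ and $B'$ have digits $\frac{1+f(2^iz)}2$ and $\frac{1+f(2^iz+t)}2$. By (7), equation (6) says $2B-2B'=2^n\varepsilon(z)$, that is, $B=B'+2^{n-1}\varepsilon(z)$. So $B$ and $B'$ agree modulo $2^{n-1}$, which makes their lower $n-1$ digits equal, and since $B\ne B'$ the top digits differ.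

**Step 6: two cases.** This step excludes a $3:1$ pattern on $K$. Let $n\ge2$ and $f\in\mathcal F_n$. Then either $f|_K$ is constant (**Case I**) or $f|_K$ takes each of the values $\pm1$ exactly twice (**Case II**). Indeed, suppose $f(t)\ne f(0)$ for some $t\in K$. Choose an involution $t'\ne t$ and write $t'=2^{n-1}z$. Then $z$ has order $2^n$, so $z\notin2G$, and $t_z=t'\ne t$. Read (6) modulo $4$. Each difference of signs is even, so the terms with $i\le n-2$ vanish modulo $4$, and so does $2^n\varepsilon(z)$. What remains is $f(t_z)-f(t_z+t)+f(0)-f(t)\equiv0$ modulo $4$. Since $f(0)-f(t)=\pm2$, we get $f(t_z)\ne f(t_z+t)$. As $K=\{0,t,t_z,t_z+t\}$, each value occurs twice.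

## Lifting from $G_{n-2}$, and the functions constant on $K$

Let $n\ge2$. In Case I, (9) is available for every $t\in K\setminus\langle z\rangle$. It says that $f$ is $K$-invariant on $2G$ and flips sign in each $K$-coset off $2G$. Since $2G/K$ is a copy of $G_{n-2}$, the sensible plan is to build $f$ from a smaller function.

Let $\rho:2G_n\to G_{n-2}$, $2x\mapsto x\bmod2^{n-2}$. If $2x=2x'$ in $G_n$ then $x\equiv x'$ modulo $2^{n-1}$, so $\rho$ is well defined. It is surjective, and $\rho(2x)=0$ means $x\in2^{n-2}G$, that is, $2x\in2^{n-1}G=K$. So the kernel is $K$.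

**Definition.** A function $\psi:G\setminus2G\to\{0,\pm1\}$ is *admissible* if $\psi(uz)=\psi(z)$ for all odd $u$, and $\psi(z+t)=-\psi(z)$ for all $t\in K\setminus\langle z\rangle$.

For $n=2$, a $\pm1$-valued admissible $\psi$ is a choice of signs $a_i$ on $\pm z_i$ together with $-a_i$ on $\pm w_i$: there are $2^3$ of them. The values $0$ are allowed for later use.

**Lemma 1 (lifting).** Let $n\ge2$, let $\eta:G_{n-2}\to\mathbb C$ be any function and $\psi$ admissible. Put $\varphi=\eta\circ\rho$ on $2G$ and $\varphi=\psi$ off $2G$. Then $T_n\varphi=(T_{n-2}\eta)\circ\rho$ on $2G$ and $T_n\varphi=\psi$ off $2G$.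

*Proof.* **Step 1: cosets sum to zero.** By (3) and admissibility, the sum of $\psi$ over a coset $z+K$ with $z\notin2G$ is $2\psi(z)+2\psi(z+t)=0$, where $t\in K\setminus\langle z\rangle$.

**Step 2: the value at $y=2y'\in2G$.** Since $\omega(s,y)=0$ for $s\in K$, the factor $\zeta_n^{\omega(x,y)}$ is $K$-invariant in $x$, so by Step 1 the part of $\varphi$ off $2G$ contributes $0$. On $2G$ we have $\zeta_n^{\omega(2x',2y')}=\zeta_n^{4\omega(x',y')}=\zeta_{n-2}^{\omega(x',y')}$, and $\rho$ is $4$-to-$1$. Hence
$$T_n\varphi(y)=2^{-n}\cdot4\sum_{w\in G_{n-2}}\eta(w)\zeta_{n-2}^{\omega(w,\rho(y))}=2^{-n}\cdot4\cdot2^{n-2}(T_{n-2}\eta)(\rho(y))=(T_{n-2}\eta)(\rho(y)).$$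

**Step 3: at $y\notin2G$ the part on $2G$ contributes nothing.** That part, extended by $0$, is invariant under translation by each $s\in K$. So its transform $g$ satisfies $g(y)=\zeta_n^{\omega(s,y)}g(y)$, and $g$ vanishes off $K^\perp=2G$.

**Step 4: at $y\notin2G$ the part off $2G$ reproduces $\psi(y)$.** Extend $\psi$ by $0$ to $G$. For odd $u$, $\omega(x,uy)=\omega(ux,y)$, and substituting $x\mapsto u^{-1}x$ with $\psi(u^{-1}x)=\psi(x)$ gives $T\psi(uy)=T\psi(y)$. We average over the $2^{n-1}$ odd $u$ modulo $2^n$. The sum over all $u$ of $\zeta_n^{us}$ is $2^n[s=0]$, and the sum over even $u$ is $2^{n-1}[2s=0]$, so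
$$2^{-(n-1)}\sum_{u\text{ odd}}\zeta_n^{us}=2[s=0]-[2s=0].$$
With $s=\omega(x,y)$ this yields
$$T\psi(y)=2^{-n}\Bigl(2\sum_{x\in\langle y\rangle^\perp}\psi(x)-\sum_{x\in\langle2y\rangle^\perp}\psi(x)\Bigr).$$
Here $\langle y\rangle^\perp=\langle y\rangle$, as in Step 3 of the previous section. The elements of $\langle y\rangle$ off $2G$ are the $2^{n-1}$ odd multiples of $y$, so the first sum is $2^{n-1}\psi(y)$. Next,
$$\langle2y\rangle^\perp=\langle y\rangle+K. \tag{10}$$
The inclusion $\supseteq$ is clear, and the orders are $4^n/2^{n-1}=2^{n+1}$ and $2^n\cdot4/2=2^{n+1}$. So the second sum runs over whole $K$-cosets. Those in $2G$ give $0$ by definition, and the others give $0$ by Step 1. Therefore $T\psi(y)=2^{-n}\cdot2\cdot2^{n-1}\psi(y)=\psi(y)$. $\square$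

**Counting $\pm1$-valued admissible functions.** We need the number of lifts of a given $\eta$. There are $4^n-4^{n-1}$ elements of order $2^n$, hence $(4^n-4^{n-1})/2^{n-1}=3\cdot2^{n-1}$ cyclic subgroups of order $2^n$. Consider the map $\langle z\rangle\mapsto\langle z+t\rangle$ with $t\in K\setminus\langle z\rangle$. It does not depend on the generator, because $uz+t=u(z+t)$. It does not depend on $t$: the other choice is $t+t_z$, and by (3) $z+t+t_z$ is an odd multiple of $z+t$. It has no fixed point, because $z+t\in\langle z\rangle$ would give $t\in\langle z\rangle$. It is an involution, because $t_{z+t}=2^{n-1}(z+t)=t_z$, so $t\notin\langle z+t\rangle$ and $(z+t)+t=z$. So the subgroups fall into $3\cdot2^{n-2}$ pairs. An admissible $\psi$ is constant on the generators of each subgroup and takes opposite values on the two members of a pair. Conversely, one free value per pair defines an admissible function. Thus there are $2^{3\cdot2^{n-2}}$ admissible functions with values $\pm1$.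

**Lemma 2 (Case I).** Let $n\ge2$. The map $(\eta,\psi)\mapsto\varphi$ of Lemma 1 is a bijection from $\mathcal F_{n-2}\times\{\pm1\text{-valued admissible }\psi\}$ onto the Case I elements of $\mathcal F_n$, and $\varphi(0)=\eta(0)$, $T_n\varphi(0)=T_{n-2}\eta(0)$. Hence the number of Case I elements of $\mathcal A_n$ (resp. $\mathcal B_n$) is $2^{3\cdot2^{n-2}}|\mathcal A_{n-2}|$ (resp. $2^{3\cdot2^{n-2}}|\mathcal B_{n-2}|$).

*Proof.* By Lemma 1, $\varphi$ and $T_n\varphi$ are $\pm1$-valued, so $\varphi\in\mathcal F_n$. On $K=\ker\rho$ it equals $\eta(0)$, so it is in Case I. The statements about values at $0$ are Lemma 1 at $0$. The map is injective because $\rho$ is surjective.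

For surjectivity, let $f\in\mathcal F_n$ be constant on $K$. Then (9) holds for every $z\notin2G$ and every $t\in K\setminus\langle z\rangle$. First, $f$ is constant on $x+K$ for each $x\in2G$. For $x\in K$ this is the hypothesis. Otherwise $x$ has order at least $4$, so $x=2^iz$ with $z\notin2G$ and $1\le i\le n-2$. For $t\in K\setminus\langle z\rangle=K\setminus\langle x\rangle$, (9) gives $f(x+t)=f(x)$, and Step 2 of the previous section gives the other two values. So $f=\eta\circ\rho$ on $2G$ for some $\eta:G_{n-2}\to\{\pm1\}$. Second, $f(z+t)=-f(z)$ for $z\notin2G$ and $t\in K\setminus\langle z\rangle$, and $f$ is odd-invariant, so $\psi=f|_{G\setminus2G}$ is admissible. By Lemma 1, $(T_{n-2}\eta)\circ\rho=T_nf$ on $2G$, so $T_{n-2}\eta$ is $\pm1$-valued and $\eta\in\mathcal F_{n-2}$. $\square$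

## Two signs on $K$: where lifting stops

For $n=2$, Lemma 2 gives $8$ functions of type A and none of type B, the first family found by hand. The $12+12$ others are missed. If $f$ takes both signs on $K$, then $f|_{2G}$ does not factor through $\rho$, and there is no $\eta$ to start from.

One can say exactly what breaks. Everything in Lemma 2 came from (9), which needs some $t\in K\setminus\langle z\rangle$ with $f(t)=f(0)$. In Case II there is exactly one involution $t_1$ with $f(t_1)=f(0)$. It serves for all $z$ with $t_z\ne t_1$. But if $t_z=t_1$, then $t_1\in\langle z\rangle$, and (9) says nothing.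

Before treating these $z$, we reduce to type A. This is the part of the original guess that is correct. For $s\in K$ let $f_s(x)=f(x+s)$. Then $Tf_s(y)=\zeta^{-\omega(s,y)}Tf(y)=\pm Tf(y)$ and $Tf_s(0)=Tf(0)$, so translation by $s$ preserves $\mathcal F_n$ and the value $\varepsilon(0)$. For each involution $t_1$ fix once and for all some $t_2\in K\setminus\langle t_1\rangle$, and put $t_3=t_1+t_2$. If $f$ is in Case II with $f(t_1)=f(0)$, then $f(t_2)=f(t_3)=-f(0)$. So $f_{t_2}$ takes the value $-f(0)$ at $0$ and at $t_1$: it is again in Case II with the same $t_1$ and the opposite sign at $0$. Since $f\mapsto f_{t_2}$ is its own inverse, **Case II contains equally many elements of $\mathcal A_n$ and of $\mathcal B_n$.**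

Now take $f\in\mathcal A_n$ in Case II and $z\notin2G$ with $t_z=t_1$. By (8), $\varepsilon=f$. Instead of the difference (6) we use (5) with $t=t_2\notin\langle z\rangle$. Since $f(t_2)=-1$ and $f(0)=1$, it reads
$$\sum_{i=0}^{n-1}2^{n-1-i}f(2^iz+t_2)=-2^{n-1}f(z)+\sum_{i=1}^{n-1}2^{n-1-i}f(2^iz)+2 .$$
By (7) this says
$$B'=B+1, \tag{11}$$
where $B,B'\in[0,2^n-1]$ have the binary digits (weight $2^{n-1-i}$)
$$\beta_0=\tfrac{1-f(z)}2,\qquad\beta_i=\tfrac{1+f(2^iz)}2\ (1\le i\le n-1),\qquad\beta_i'=\tfrac{1+f(2^iz+t_2)}2\ (0\le i\le n-1). \tag{12}$$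
This is the idea that replaces (9): *passing from $f(2^iz)$ to $f(2^iz+t_2)$ is adding $1$ in binary, with the top digit of $B$ inverted, and one has to follow the carry.*

**The carry for $n=3$.** Here $4z=t_1$ and $\beta_2=\frac{1+f(t_1)}2=1$. Adding $1$ clears this digit and carries into digit $1$, so $\beta_1'=1-\beta_1$, that is, $f(2z+t_2)=-f(2z)$. If $f(2z)=-1$, then $\beta_1=0$ and the carry stops, so $\beta_0'=\beta_0$, which means $f(z+t_2)=-f(z)$. If $f(2z)=1$, the carry goes on into digit $0$. The result must stay below $8$, so $\beta_0=0$ and $\beta'_0=1$, that is, $f(z)=f(z+t_2)=1$. So the carry runs as long as $f=1$ on the chain, stops at the first $-1$ from below, and leaves all higher digits alone.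

## A carry that traces out a cyclic subgroup

**Lemma 3 (structure of Case II).** Let $n\ge2$ and let $f\in\mathcal A_n$ be in Case II, so that $f(0)=f(t_1)=1$ and $f(t_2)=f(t_3)=-1$. There is a unique cyclic subgroup $M$ of order $2^{n-1}$ with $t_1\in M$ and $f|_M=1$. Put $Z_0=\{z\in G:\langle2z\rangle=M\}\setminus2G$. Then:

* (a) $f=-1$ on $M+t_2=(M+K)\setminus M$;
* (b) $f=1$ on $Z_0$;
* (c) $f$ is constant on $x+K$ for each $x\in2G\setminus(M+K)$;
* (d) $f(z+t)=-f(z)$ for $z\in G\setminus(2G\cup Z_0)$ and $t\in K\setminus\langle z\rangle$.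

For $n=2$ this is what we saw by hand: $M=\{0,t_i\}$, $Z_0=\{\pm z_i,\pm w_i\}$, (c) is empty, and (d) says $b_j=-a_j$ for $j\ne i$.

*Proof.* **Step 1: build $M$ from the bottom.** Claim: for $1\le j\le n-1$ there is exactly one cyclic subgroup $M_j$ of order $2^j$ containing $t_1$ with $f|_{M_j}=1$. For $j=1$ it is $M_1=\langle t_1\rangle$. Let $2\le j\le n-1$ and assume the claim for $j-1$. If $\langle y\rangle$ is a candidate for $M_j$, then $\langle2y\rangle$ has order $2^{j-1}$, contains $t_1$, and $f=1$ on it, so $\langle2y\rangle=M_{j-1}$.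

A generator of $M_{j-1}$ has order at most $2^{n-2}$, so it lies in $2G$, and we can fix $y_0$ with $\langle2y_0\rangle=M_{j-1}$. Then $y_0$ has order $2^j$ and $t_{y_0}=t_1$. The elements $y$ with $\langle2y\rangle=M_{j-1}$ are those with $2y=2uy_0$, $u$ odd, that is, those of $uy_0+K$, $u$ odd. Here $uy_0+t_1=(u+2^{j-1})y_0$ is again an odd multiple of $y_0$. So these elements are the $uy_0$ with $u$ odd, which are the generators of $\langle y_0\rangle$, and the $uy_0+t_2=u(y_0+t_2)$ with $u$ odd, which are the generators of $\langle y_0+t_2\rangle$.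

Write $y_0=2^iz$ with $z\notin2G$ and $i=n-j\ge1$. Then $t_z=t_1$, so (11) applies. For $i<i'\le n-1$ we have $2^{i'}z\in M_{j-1}\setminus\{0\}$, so $\beta_{i'}=1$. All digits below digit $i$ are $1$, so adding $1$ carries into digit $i$ and $\beta_i'=1-\beta_i$. Since $i\ge1$, this means $f(y_0+t_2)=-f(y_0)$. By odd invariance, exactly one of $\langle y_0\rangle,\langle y_0+t_2\rangle$ has the value $1$ on its generators. Its nongenerators form $M_{j-1}$, where $f=1$. So it is the unique $M_j$, and it contains $M_{j-1}$. On the generators of the other subgroup $f=-1$, and these are the generators of $M_j$ translated by $t_2$. We record: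
$$\text{for }2\le j\le n-1\text{ and }\langle2y\rangle=M_{j-1}:\ \begin{cases}\text{either } y\text{ generates }M_j\text{ and }f(y)=1,\\ \text{or } y\in(\text{generators of }M_j)+t_2\text{ and }f(y)=-1,\end{cases} \tag{13}$$
and $f=-1$ on all of (generators of $M_j$)$+t_2$. Put $M=M_{n-1}$. The $M_j$ with $1\le j\le n-1$ are the nontrivial subgroups of $M$.

**Step 2: (a), the values on $M+t_2$.** The only involution of $M$ is $t_1$, so $t_2\notin M$ and $M+K=M\sqcup(M+t_2)$. For $x\in M$ of order $2^j\ge4$, $f(x+t_2)=-1$ by (13). For $x=0$ and $x=t_1$ we have $f(t_2)=f(t_3)=-1$.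

**Step 3: (b), the carry must not overflow.** Let $\langle2z\rangle=M$ and $z\notin2G$. Then $t_z=t_1$, and $\beta_i=1$ for all $i\ge1$ because $2^iz\in M$. Since $B+1=B'\le2^n-1$, $\beta_0$ cannot be $1$. So $\beta_0=0$ and $f(z)=1$.

**Step 4: find where the carry stops for the other $z$.** Let $z\notin2G$ with $t_z=t_1$, and let $k\ge1$ be minimal with $2^kz\in M$. Since $2^{n-1}z=t_1\in M$, $k\le n-1$. Suppose $k\ge2$ and put $y=2^{k-1}z$. By minimality $y\notin M$. Its order is $2^{n-k+1}$ with $2\le n-k+1\le n-1$, and $\langle2y\rangle$ is the subgroup of $M$ of order $2^{n-k}$, namely $M_{n-k}$. By (13) with $j=n-k+1$, $f(y)=-1$ and $y\in M+t_2\subset M+K$. So $\beta_i=1$ for $k\le i\le n-1$ and $\beta_{k-1}=0$. The carry stops at digit $k-1$, and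
$$\beta_i'=\beta_i\quad\text{for }0\le i<k-1. \tag{14}$$

**Step 5: (c), invariance under $K$ on the rest of $2G$.** Let $x\in2G\setminus(M+K)$. Then $x\notin K$, so $x$ has order at least $4$, and by (3) it suffices to find one $t\in K\setminus\langle x\rangle$ with $f(x+t)=f(x)$. Write $x=2^iz$ with $z\notin2G$ and $i\ge1$. If $t_x\ne t_1$, take $t=t_1$: it is not in $\langle z\rangle$ and $f(t_1)=f(0)$, so (9) applies. If $t_x=t_1$, let $k$ be as in Step 4. Since $x\notin M$, $i<k$, so $k\ge2$. Since $2^{k-1}z\in M+K$ and $x\notin M+K$, $i\ne k-1$. So $1\le i<k-1$, and (14) gives $f(x+t_2)=f(x)$.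

**Step 6: (d), sign flips off $2G\cup Z_0$.** Let $z\notin2G\cup Z_0$. By (3), it suffices to treat one $t\in K\setminus\langle z\rangle$. If $t_z\ne t_1$, take $t=t_1$ and use the last statement of (9). If $t_z=t_1$, then $k\ne1$: otherwise $2z\in M$ has order $2^{n-1}$, so $\langle2z\rangle=M$ and $z\in Z_0$. So $k\ge2$, and (14) with $i=0$ says $\frac{1+f(z+t_2)}2=\frac{1-f(z)}2$, that is, $f(z+t_2)=-f(z)$. The inverted top digit in (12) is what turns "unchanged digit" into "opposite sign". $\square$

## Splitting off a self-dual function attached to $M$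

Lemma 3 says that $f$ is completely known on $(M+K)\cup Z_0$, and that outside this set it has the shape to which Lemma 1 applies. So we subtract the known part and lift the rest from $G_{n-2}$. This works because the known part is its own transform.

For a cyclic subgroup $M$ of order $2^{n-1}$, let $Z_0=\{z:\langle2z\rangle=M\}\setminus2G$ and
$$\kappa_M=1_M-1_{(M+K)\setminus M}+1_{Z_0}.$$
For $n=2$ and $M=\{0,t_1\}$, $\kappa_M$ is $1$ on $0,t_1$, is $-1$ on $t_2,t_3$, is $1$ on $\pm z_1,\pm w_1$, and is $0$ on the other eight elements.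

**Lemma 4 (classification of Case II in $\mathcal A_n$).** Let $n\ge2$. The Case II elements $f$ of $\mathcal A_n$ correspond bijectively to triples $(M,\eta,\psi)$, where

* $M$ is a cyclic subgroup of order $2^{n-1}$;
* $\eta:G_{n-2}\to\{0,\pm1\}$ has zero set exactly $C'=\rho(M)$ and satisfies $T_{n-2}\eta=\eta$;
* $\psi$ is admissible with zero set exactly $Z_0$;

via $f=\kappa_M+\varphi$ with $\varphi=\eta\circ\rho$ on $2G$ and $\varphi=\psi$ off $2G$. Here $C'$ is cyclic of order $2^{n-2}$.

*Proof.* **Step 1: describe $Z_0$ and $M^\perp$.** Write $M=\langle2z_0\rangle$ with $z_0\notin2G$. By (10), $M^\perp=\langle z_0\rangle+K$. Since $\langle z_0\rangle=M\sqcup(z_0+M)$ and $M+K\subseteq2G$ while $z_0\notin 2G$, we get $M^\perp=(M+K)\sqcup(z_0+M+K)$. Moreover $\langle2z\rangle=M$ if and only if $z\in uz_0+K$ for some odd $u$. The odd multiples of $z_0$ form $z_0+M$, so these elements form $z_0+M+K$, which is disjoint from $2G$. Hence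
$$Z_0=z_0+M+K,\qquad M^\perp=(M+K)\sqcup Z_0 . \tag{15}$$

**Step 2: $T\kappa_M=\kappa_M$.** By (15),
$$\kappa_M=1_M-(1_{M+K}-1_M)+(1_{M^\perp}-1_{M+K})=2\cdot1_M-2\cdot1_{M+K}+1_{M^\perp}.$$
Also $(M+K)^\perp=M^\perp\cap K^\perp=M^\perp\cap2G=M+K$. The orders of $M$, $M^\perp$, $M+K$ are $2^{n-1}$, $2^{n+1}$, $2^n$. So (1) gives $T1_M=\frac12\,1_{M^\perp}$, $T1_{M^\perp}=2\cdot1_M$ and $T1_{M+K}=1_{M+K}$. Therefore $T\kappa_M=1_{M^\perp}-2\cdot1_{M+K}+2\cdot1_M=\kappa_M$.

**Step 3: the subgroup $C'$.** We have $\rho(M)=\langle z_0\bmod2^{n-2}\rangle$, which is cyclic of order $2^{n-2}$ because $z_0$ has an odd coordinate. Since $\ker\rho=K$, $\rho^{-1}(C')=M+K$.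

**Step 4: from $f$ to a triple.** Given $f$, take $M$ from Lemma 3 and put $\varphi=f-\kappa_M$. By (a), (b) and $f|_M=1$, $\varphi=0$ on $(M+K)\cup Z_0$. Elsewhere $\varphi=f=\pm1$. On $2G$, (c) shows that $\varphi$ is constant on $K$-cosets, so $\varphi=\eta\circ\rho$ with $\eta$ having zero set exactly $C'$. Off $2G$, $\psi=\varphi|_{G\setminus2G}$ is odd-invariant, since $f$ is and $Z_0$ is closed under odd multiples. By (15), $Z_0$ is a union of $K$-cosets, so $\psi(z+t)=-\psi(z)$ holds by (d) off $Z_0$ and as $0=0$ on $Z_0$. So $\psi$ is admissible with zero set exactly $Z_0$. Since $Tf=f$ by (8) and $T\kappa_M=\kappa_M$, we have $T\varphi=\varphi$, and Lemma 1 gives $(T_{n-2}\eta)\circ\rho=\eta\circ\rho$, so $T_{n-2}\eta=\eta$.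

**Step 5: from a triple to $f$.** Given $(M,\eta,\psi)$, let $f=\kappa_M+\varphi$. The supports of $\kappa_M$ and $\varphi$ are complementary, so $f$ is $\pm1$-valued. By Lemma 1, $T\varphi=\varphi$, so $Tf=f$. Also $f(0)=\kappa_M(0)=1$, and $f\in\mathcal A_n$ by (8). On $K\subseteq M+K$, $f=\kappa_M$ is $1$ on $K\cap M$, which has order $2$, and $-1$ elsewhere. So $f$ is in Case II, with $t_1$ the involution of $M$, and $f|_M=1$. By the uniqueness in Lemma 3, $f$ determines $M$, hence $\kappa_M$, $\varphi$, $\eta$ and $\psi$. So the two constructions are inverse to each other. $\square$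

**How many $M$ and $\psi$.** There are $(4^{n-1}-4^{n-2})/2^{n-2}=3\cdot2^{n-2}$ cyclic subgroups $M$ of order $2^{n-1}$. By (15), $Z_0$ has $2^n$ elements, that is, the generators of two cyclic subgroups of order $2^n$. With $z_0$ it contains $z_0+t$ for $t\in K\setminus\langle z_0\rangle$, so these two subgroups form one of the $3\cdot2^{n-2}$ pairs of the lifting section. Hence there are $2^{3\cdot2^{n-2}-1}$ choices of $\psi$. It remains to count the $\eta$.

## Functions equal to $1$ on a cyclic subgroup of maximal order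

For $N\ge0$ and $C\le G_N$ cyclic of order $2^N$, let $b_N(C)$ be the number of $f\in\mathcal A_N$ with $f|_C=1$. Since $C^\perp=C$, (1) gives $T_N1_C=1_C$. So $\eta\mapsto\eta+1_C$ is a bijection from the functions $\eta:G_N\to\{0,\pm1\}$ with $T_N\eta=\eta$ and zero set exactly $C$ onto $\{f\in\mathcal A_N:f|_C=1\}$. Indeed, $\eta+1_C$ is $\pm1$-valued, is its own transform, and is $1$ at $0$, so (8) applies; the inverse is $f\mapsto f-1_C$. **Hence the number of $\eta$ in Lemma 4 is $b_{n-2}(C')$.** These numbers satisfy a recursion of their own.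

**Lemma 5.** $b_N(C)=2^{2^N-1}$ for all $N\ge0$ and all such $C$.

*Proof.* For $N=0$, the single element of $\mathcal A_0$ qualifies, so $b_0=1$. For $N=1$, an $f\in\mathcal A_1$ has one value $-1$, at a nonzero element, which must be one of the two outside $C$, so $b_1=2$. Let $n\ge2$, let $C=\langle z_0\rangle\le G_n$ have order $2^n$, and assume the claim for $n-2$. Then $C$ consists of $\langle2z_0\rangle$ and the odd multiples of $z_0$.

**Step 1: Case I functions.** In Lemma 2, $f|_C=1$ if and only if $\eta=1$ on $\rho(\langle2z_0\rangle)$, which is cyclic of order $2^{n-2}$, and $\psi(z_0)=1$. Then $\eta(0)=1$, and since $f\in\mathcal A_n$ we need $T_{n-2}\eta(0)=1$, that is, $\eta\in\mathcal A_{n-2}$. So there are $b_{n-2}$ choices of $\eta$. The sign of $\psi$ on one pair is prescribed and the others are free. This gives $2^{3\cdot2^{n-2}-1}b_{n-2}$ functions.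

**Step 2: Case II functions.** If $f|_C=1$, then $f(t_{z_0})=1=f(0)$, so $t_1=t_{z_0}$. The subgroup $\langle2z_0\rangle$ has order $2^{n-1}$, contains $t_1$, and $f=1$ on it, so $M=\langle2z_0\rangle$ by uniqueness. Conversely, if $M=\langle2z_0\rangle$, then $f=1$ on $M$, and all odd multiples of $z_0$ lie in $Z_0$, where $f=1$. So $f|_C=1$. Thus we count the triples with this one $M$. By Lemma 4 and the counts above there are $2^{3\cdot2^{n-2}-1}b_{n-2}$.

Adding, $b_n=2^{3\cdot2^{n-2}}b_{n-2}=2^{3\cdot2^{n-2}+2^{n-2}-1}=2^{2^n-1}$. $\square$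

Multiplying the choices of $M$, $\psi$ and $\eta$, for $n\ge2$ the number of Case II elements of $\mathcal A_n$, and by translation also of $\mathcal B_n$, is
$$3\cdot2^{n-2}\cdot2^{3\cdot2^{n-2}-1}\cdot2^{2^{n-2}-1}=3\cdot2^{n-2}\cdot2^{2^n-2}. \tag{16}$$
For $n=2$ this is $3\cdot2^2=12$, as found by hand.

## Adding the two cases: proof of Theorem 1

The cases $n=0,1$ were checked above. Let $n\ge2$ and assume the formulas for $n-2$. Every element of $\mathcal F_n$ is in Case I or Case II. By Lemma 2 and (16), and since $3\cdot2^{n-2}+2^{n-2}=2^n$,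
$$|\mathcal A_n|=2^{3\cdot2^{n-2}}\cdot2^{2^{n-2}-2}(2^{n-2}+1)+3\cdot2^{n-2}\cdot2^{2^n-2}=2^{2^n-2}\bigl(2^{n-2}+1+3\cdot2^{n-2}\bigr)=2^{2^n-2}(2^n+1),$$
$$|\mathcal B_n|=2^{3\cdot2^{n-2}}\cdot2^{2^{n-2}-2}(2^{n-2}-1)+3\cdot2^{n-2}\cdot2^{2^n-2}=2^{2^n-2}\bigl(2^{n-2}-1+3\cdot2^{n-2}\bigr)=2^{2^n-2}(2^n-1).$$
By Proposition 1, for $n\ge2$ these are the numbers of reversible HDSs of type A and type B in $G_n$, and their sum is $2^{2^n-2}\cdot2^{n+1}=2^{2^n+n-1}$. This proves Theorem 1 and the conjecture. $\blacksquare$

For instance, for $n=3$ Case I gives $2^6\cdot3=192$ and $2^6\cdot1=64$, and Case II gives $3\cdot2\cdot2^6=384$ for each type. So there are $576=2^6\cdot9$ sets of type A and $448=2^6\cdot7$ of type B, in total $1024=2^{10}$.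

## Refined counts and the classification

The proof describes every set, not only their number.

**Theorem 2.** Let $n\ge2$, $G=C_{2^n}\times C_{2^n}$ and $K=\{g\in G:2g=0\}$ (additive notation).

1. *(Refined count.)* For a reversible HDS $D$, $|D\cap K|\in\{0,2,4\}$, and the exact numbers are:

| | $\lvert D\cap K\rvert=0$ | $\lvert D\cap K\rvert=2$ | $\lvert D\cap K\rvert=4$ |
|---|---|---|---|
| type A | $2^{2^n-2}(2^{n-2}+1)$ | $3\cdot2^{2^n+n-4}$ | $0$ |
| type B | $0$ | $3\cdot2^{2^n+n-4}$ | $2^{2^n-2}(2^{n-2}-1)$ |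

2. *(Avoiding a maximal cyclic subgroup.)* For each cyclic subgroup $C$ of order $2^n$, exactly $2^{2^n-1}$ reversible HDSs are disjoint from $C$.

3. *(Classification.)* Every reversible HDS in $G$ is obtained exactly once as follows.
   * Those with $D\cap K\in\{\emptyset,K\}$ are the lifts, by Lemma 2, of pairs $(\eta,\psi)$ with $\eta\in\mathcal A_{n-2}\cup\mathcal B_{n-2}$ and $\psi$ any of the $2^{3\cdot2^{n-2}}$ admissible functions with values $\pm1$.
   * Those of type A with $|D\cap K|=2$ are given by the triples $(M,\eta,\psi)$ of Lemma 4. Equivalently, they are given by a cyclic $M$ of order $2^{n-1}$, an element of $\mathcal A_{n-2}$ equal to $1$ on $\rho(M)$, and $3\cdot2^{n-2}-1$ free signs.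
   * Those of type B with $|D\cap K|=2$ are the translates by the fixed $t_2=t_2(t_1)$ of the type A sets with $|D\cap K|=2$.

*Proof.* Use $f=1-2\cdot1_D$ and Proposition 1, so that $x\in D$ if and only if $f(x)=-1$.

*Part 1.* By the alternative between Case I and Case II, $|D\cap K|\in\{0,2,4\}$. Case II means $|D\cap K|=2$. In Case I, $f|_K$ is the constant $f(0)$, so $|D\cap K|=0$ for type A and $4$ for type B. The Case I numbers are those of Lemma 2 with Theorem 1 for $n-2$, namely $2^{3\cdot2^{n-2}}\cdot2^{2^{n-2}-2}(2^{n-2}\pm1)=2^{2^n-2}(2^{n-2}\pm1)$. The Case II number is (16), which equals $3\cdot2^{2^n+n-4}$.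

*Part 2.* A set disjoint from $C$ does not contain $0$, so it is of type A, and disjointness means $f|_C=1$. The number is $b_n(C)=2^{2^n-1}$ by Lemma 5.

*Part 3.* The first item is Lemma 2 restricted to functions with $\varepsilon(0)=1$, a condition that passes between $\varphi$ and $\eta$. The second is Lemma 4. Its equivalent form uses the bijection $\eta\mapsto\eta+1_{\rho(M)}$ of the previous sections and the free sign on each of the $3\cdot2^{n-2}-1$ pairs outside $Z_0$. The third is the translation bijection $f\mapsto f_{t_2}$; since $-t_2=t_2$, $f_{t_2}$ belongs to the set $D+t_2$. The alternative between Case I and Case II shows that nothing is missed and nothing is counted twice. $\square$
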